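# The largest area of $|F(x,y)|\le 1$ for a binary form of given discriminant

## 1. Bean's inequality and its refinements

**Theorem 1 (Bean's conjecture).** Let $n\ge 3$. For a binary form $F(x,y)=\prod_{i=1}^n(\alpha_i x-\beta_i y)$ of degree $n$ with complex coefficients put
$$D_F=\prod_{i<j}(\alpha_i\beta_j-\alpha_j\beta_i)^2,\qquad A_F=\operatorname{area}\{(x,y)\in\mathbb R^2:|F(x,y)|\le 1\},\qquad Q(F)=|D_F|^{1/(n(n-1))}A_F ,$$
and let
$$F_n^*(x,y)=\prod_{k=1}^n\left(\sin\left(\tfrac{k\pi}{n}\right)x-\cos\left(\tfrac{k\pi}{n}\right)y\right).$$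
For every $F$ with $D_F\neq0$,
$$Q(F)\le Q(F_n^*)=2^{1-2/n}\,n^{1/(n-1)}\,B\left(\tfrac12-\tfrac1n,\tfrac12\right),$$
with equality if and only if $F$ is, up to a non-zero complex factor, equivalent to $F_n^*$ under $\operatorname{GL}_2(\mathbb R)$. Hence the maximum $M_n$ of $Q$ over all forms of degree $n$ with $D_F\ne0$ equals $Q(F_n^*)$, and $\lim_{n\to\infty} M_n=2\pi$.

Here $B(x,y)=\int_0^1t^{x-1}(1-t)^{y-1}dt$, and $F,G$ are equivalent under $\operatorname{GL}_2(\mathbb R)$ if $G(x,y)=F_M(x,y):=F(ax+by,cx+dy)$ for some real invertible $M=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$. The statement is Bean's conjecture, in the form in which it appears in Anton Mosunov, "On the Area of the Fundamental Region of a Binary Form Associated with Algebraic Trigonometric Quantities", arXiv:2012.13274 (2020). The value of $Q(F_n^*)$ and its limit are known (Bean and Laugesen); we recompute them in Section 2.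

The proof gives more.

**Theorem 2.** Let $n\ge3$.

(a) Every local maximum of $Q$ on $\{F:D_F\ne0\}$ is a global one. Among forms with real roots, $Q$ has exactly one critical class (modulo constants and $\operatorname{GL}_2(\mathbb R)$), that of $F_n^*$.

(b) For $n\ge4$, $M_n<M_{n-1}$. Consequently $M_n>2\pi$ for all $n\ge3$.

(c) Let $c_1,\dots,c_n\ge0$, not all $0$. For $z_1<\dots<z_n$ let $I_c(z)=\sum_k c_k\int_{G_k}\prod_i|x-z_i|^{-2/n}dx$, where $G_k=(z_k,z_{k+1})$ for $k<n$ and $G_n=(-\infty,z_1)\cup(z_n,\infty)$. Then $\prod_{i<j}|z_i-z_j|^{2/(n(n-1))}I_c(z)$ has, modulo orientation-preserving real Möbius maps, exactly one critical point, and it is the global maximum.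

In plain words: two sizes are attached to a form, the area of the region where it is small and its discriminant. Multiplying $F$ by a constant or changing real coordinates changes both, and $Q$ is the combination that does not notice. Theorem 1 says that $Q$ is largest when the $n$ zero lines of $F$ are real and equally spaced in angle, and, up to real coordinate changes, only then.

## 2. Roots, area and the invariance of $Q$

**Definition (roots).** The root of the factor $\alpha x-\beta y$ is the point $\beta/\alpha\in\mathbb P^1(\mathbb C)=\mathbb C\cup\{\infty\}$. A form is determined up to a constant by its $n$ roots, and $D_F\ne0$ says that they are distinct.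

For example, $xy(x-y)(x-ty)$ has roots $0,\infty,1,t$. With $(\alpha,\beta)=(1,0),(0,-1),(1,1),(1,t)$ the six determinants are, up to sign, $1,1,t,1,1,1-t$, so $|D|=t^2(1-t)^2$ for real $t$.

The number $D_F$ does not depend on the factorization: rescaling the factors by $c_i$ with $\prod c_i=1$ multiplies $D_F$ by $\prod c_i^{2(n-1)}=1$.

**The area as an integral.** In polar coordinates the region is $r^n|F(\cos\theta,\sin\theta)|\le1$. Hence
$$A_F=\int_0^{\pi}|F(\cos\theta,\sin\theta)|^{-2/n}d\theta=\int_{-\infty}^{\infty}\frac{dx}{|F(x,1)|^{2/n}},$$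
the second step by $x=\cot\theta$. It is finite: real roots are simple and $2/n<1$. At infinity the last integrand is $O(|x|^{-2})$ if $\infty$ is not a root, and $O(|x|^{-2+2/n})$ if it is.

**Invariance.** Multiplying $F$ by $c\neq 0$ multiplies $A_F$ by $|c|^{-2/n}$ and $D_F$ by $c^{2(n-1)}$, so $Q(cF)=Q(F)$. The region of $F_M$ is the image of the region of $F$ under $M^{-1}$, so $A_{F_M}=A_F/|\det M|$. Also $F_M$ has factors $(\alpha_ia-\beta_ic)x-(\beta_id-\alpha_ib)y$, so each determinant $\alpha_i\beta_j-\alpha_j\beta_i$ is multiplied by $\det M$, and $D_{F_M}=(\det M)^{n(n-1)}D_F$. Hence $Q(F_M)=Q(F)$. The roots of $F_M$ are the images of those of $F$ under the real Möbius map $M^{-1}$. So $Q$ is a function of $n$ distinct points of $\mathbb P^1(\mathbb C)$, invariant under real Möbius maps (of either orientation).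

**Normalization.** Since $F$ has finitely many roots, a real Möbius map can move a real non-root to $\infty$. After this and scaling, $F=f_z:=\prod_i(x-z_iy)$ with distinct $z_i\in\mathbb C$. Throughout,
$$s=\frac1n,\qquad \lambda=\frac2{n(n-1)},\qquad \log Q(f_z)=\lambda v+\log I,$$
$$v=\sum_{i<j}\log|z_i-z_j|,\qquad I=\int_{\mathbb R}\prod_i|x-z_i|^{-2s}dx.$$

**The value $Q(F_n^*)$.** From $1-e^{2in\theta}=\prod_{k=0}^{n-1}\bigl(1-e^{2i(\theta+k\pi/n)}\bigr)$ and $|1-e^{2i\psi}|=2|\sin\psi|$ we get $\prod_{k}2|\sin(\theta+k\pi/n)|=2|\sin n\theta|$. Dividing by $2|\sin\theta|$ and letting $\theta\to0$ gives $\prod_{k=1}^{n-1}2\sin(k\pi/n)=n$. Now $F_n^*(\cos\theta,\sin\theta)=\prod_k\sin(k\pi/n-\theta)$ has absolute value $2^{1-n}|\sin n\theta|$, so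
$$A_{F_n^*}=2^{2-2/n}\int_0^\pi|\sin\psi|^{-2/n}d\psi=2^{2-2/n}B\left(\tfrac12-\tfrac1n,\tfrac12\right).$$
Moreover $|D_{F_n^*}|=\prod_{i\ne j}|\sin\frac{(i-j)\pi}n|=(n2^{1-n})^n$, so $|D_{F_n^*}|^{1/(n(n-1))}=\frac12n^{1/(n-1)}$. The product is the formula of Theorem 1. As $n\to\infty$ it tends to $2B(\frac12,\frac12)=2\pi$.

## 3. Cubics, and quartics with real roots

**Cubics.** Three distinct real points can be moved to any other three by a real Möbius map, so all real-rooted cubics have the same $Q$, namely $Q(F_3^*)=2^{1/3}\sqrt3\,B(\frac16,\frac12)\approx15.90$. For non-real roots, compare two examples. For $x(x^2+y^2)$ we have $|D|=4$, and with $u=x^2$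
$$A=2\int_0^\infty x^{-2/3}(1+x^2)^{-2/3}dx=\int_0^\infty u^{-5/6}(1+u)^{-2/3}du=B\left(\tfrac16,\tfrac12\right),$$
so $Q=2^{1/3}B(\frac16,\frac12)\approx9.18$, smaller by the factor $\sqrt3$. For $xy(x-iy)$, with only one non-real root, $|D|=1$ and the same substitution gives $Q=A=\int_0^\infty u^{-5/6}(1+u)^{-1/3}du=B(\frac16,\frac16)\approx11.57$.

**Real-rooted quartics.** Four real points in cyclic order can be moved to $0,t,1,\infty$ with $0<t<1$. So we study
$$q(t)=Q\bigl(xy(x-y)(x-ty)\bigr)=(t(1-t))^{1/6}A(t),\qquad A(t)=\int_{\mathbb R}|x(x-1)(x-t)|^{-1/2}dx .$$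
Put $K(t)=\int_0^{\pi/2}(1-t\sin^2\varphi)^{-1/2}d\varphi$. The interval $(0,t)$ contributes $2K(t)$ (put $x=t\sin^2\varphi$). The interval $(1,\infty)$ contributes $\int_0^1(y(1-y)(1-ty))^{-1/2}dy=2K(t)$ (put $x=1/y$, $y=\sin^2\varphi$). The reflection $x\mapsto1-x$ gives $2K(1-t)$ for each of the other two. So $A(t)=4(K(t)+K(1-t))$. Since $K(t)=\frac\pi2\sum_m c_mt^m$ with $(m+1)^2c_{m+1}=(m+\frac12)^2c_m$, comparing coefficients of $t^m$ gives
$$t(1-t)K''+(1-2t)K'-\tfrac14K=0,$$
an equation unchanged by $t\mapsto1-t$. So $A$ satisfies it as well.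

Put $P=t(1-t)\le\frac14$, so $(1-2t)^2=1-4P$ and $t^{-2}+(1-t)^{-2}=(1-2P)/P^2$. At a critical point of $\log q$ we know $A'/A=-\frac{1-2t}{6P}$, and the equation then gives $A''/A=\frac1{4P}+\frac{1-4P}{6P^2}$. Hence there
$$(\log q)''=-\frac{1-2P}{6P^2}+\frac1{4P}+\frac{1-4P}{6P^2}-\frac{1-4P}{36P^2}=\frac{P-1}{36P^2}<0 .$$
Every critical point in $(0,1)$ is a strict local maximum. Since $q\to0$ at both ends (Lemma 3 below), there is at least one. There is no second one, because between two strict local maxima there would be a minimum. By the symmetry $q(t)=q(1-t)$ it is $t=\frac12$.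

The map $x\mapsto\frac{x(2-\zeta)}{(2-x)\zeta}$ sends $0,1,\zeta,2$ with $1<\zeta<2$ to $0,t,1,\infty$ with $t=(2-\zeta)/\zeta$. So in the normalization $(0,1,\zeta,2)$ the maximum is at $\zeta=\frac43$, and $Q$ increases for $\zeta<\frac43$ and decreases afterwards.

The computation used only the differential equation, so it applies equally to $(t(1-t))^{1/6}K(t)$, where $2K(t)$ is the share of the single interval $(0,t)$. This function too tends to $0$ at both ends (at $t\to1$ because $4K\le A$), so it too has exactly one critical point. This is a first hint of Theorem 2(c).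

## 4. Concavity fails away from critical points

For real roots let
$$\mathcal C=\{z\in\mathbb R^n:z_1<\dots<z_n\},\qquad J(z)=\log Q(f_z)=\lambda v+u,\quad u=\log I .$$
On the convex set $\mathcal C$ the function $v$ is concave, so a natural first attempt is to show that $J$ is concave; then every critical point would be a maximum. This is false already for $n=4$, and the invariance of $Q$ shows why.

If $g$ is a real Möbius map and $z,gz\in\mathcal C$, where $gz=(gz_i)_i$, then $J(gz)=J(z)$. We shall see in Lemma 4 that $J$ is smooth. Differentiating along $z\mapsto z+t$, $e^tz$, $z/(1-tz)$ at $t=0$ gives, for all $z\in\mathcal C$,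
$$dJ_z(\varepsilon)=0\quad\text{for }\varepsilon\in\mathcal M_z:=\operatorname{span}\{(1)_i,(z_i)_i,(z_i^2)_i\}.\tag{1}$$
Along $\gamma(t)=z/(1-tz)$ we have $\gamma'(0)=(z_i^2)_i$ and $\gamma''(0)=(2z_i^3)_i$, so the second derivative of the constant $J(\gamma(t))$ gives
$$\operatorname{Hess}J_z\bigl((z_i^2),(z_i^2)\bigr)=-2\,dJ_z\bigl((z_i^3)\bigr).$$
Take $z=(0,1,\zeta,2)$ with $1<\zeta<\frac43$. The polynomial $x^3-x(x-1)(x-2)$ has degree at most $2$, so by (1) $dJ_z((z_i^3))=\zeta(\zeta-1)(\zeta-2)\,\partial_3J$. The factor $\zeta(\zeta-1)(\zeta-2)$ is negative and $\partial_3J>0$ by Section 3. So the Hessian is positive in the direction $(z_i^2)$, and $J$ is not concave.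

The obstruction is a first derivative, and it vanishes at critical points. The quartic computation points the same way: it did not show $(\log q)''<0$ everywhere. It used the differential equation to express second derivatives by first derivatives, and the criticality condition to replace the unknown $A'/A$ by an explicit function. For general $n$ we shall do the same. The integral $I$ satisfies partial differential equations (Euler–Poisson–Darboux equations) expressing $\partial_i\partial_jI$ by first derivatives. At a critical point the first derivatives of $\log I$ are those of $-\lambda v$, so the Hessian becomes an explicit rational expression in the roots. It turns out to be minus a sum of squares that vanishes only in the Möbius directions $\mathcal M_z$. Uniqueness then follows from compactness, as in the quartic case.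

## 5. Hölder's inequality: boundedness, and decay at collisions

These bounds say that $Q$ is bounded and that it tends to $0$ when two roots collide in the way we shall need. The letter $C$ denotes a constant depending at most on $n$; it may change from line to line.

**Lemma 1.** Let $3\le m\le n$ and $N=\binom nm$. For $S\subset\{1,\dots,n\}$ with $|S|=m$ let $F_S$ be the product of the linear factors of $F$ with index in $S$. Then $Q(F)\le\prod_SQ(F_S)^{1/N}$.

**Proof.** Each index lies in $\binom{n-1}{m-1}=\frac mnN$ sets $S$, so $|F|^{-2/n}=\prod_S\bigl(|F_S|^{-2/m}\bigr)^{1/N}$. Hölder's inequality with $N$ exponents $1/N$ gives $A_F\le\prod_SA_{F_S}^{1/N}$. Each pair of indices lies in $\binom{n-2}{m-2}=\frac{m(m-1)}{n(n-1)}N$ sets $S$, so $|D_F|^{1/(n(n-1))}=\prod_S|D_{F_S}|^{1/(m(m-1)N)}$. Multiply. $\square$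

**Lemma 2.** $Q$ is bounded on the complex forms of degree $n$ with $D_F\ne0$.

**Proof.** By Lemma 1 with $m=3$ we may take $n=3$, and by invariance $F=f_z$. Let $d_{ij}=|z_i-z_j|$, labelled so that $d=d_{12}$ is the smallest, and let $E=\max(d_{13},d_{23})$. Since $d_{13}\le d+d_{23}\le2d_{23}$ and likewise $d_{23}\le2d_{13}$, both $d_{13},d_{23}\ge E/2$. Put $r_i=|x-z_i|\ge|x-\operatorname{Re}z_i|$. Where $r_i$ is the smallest of the three, $d_{ij}\le r_i+r_j\le2r_j$, so $r_j\ge\max(d_{ij}/2,r_i)$.

Where $r_1$ is smallest, $r_2\ge\max(d/2,r_1)$ and $r_3\ge E/4$, so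
$$\prod r_i^{-2/3}\le(E/4)^{-2/3}\,r_1^{-2/3}\max(d/2,r_1)^{-2/3}.$$
The right side decreases in $r_1$, so its integral is at most $CE^{-2/3}\int|t|^{-2/3}\max(d/2,|t|)^{-2/3}dt=CE^{-2/3}d^{-1/3}$, by scaling $t$ by $d$. The region where $r_2$ is smallest is treated in the same way. Where $r_3$ is smallest, $r_1,r_2\ge\max(E/4,r_3)$ and the integral is at most $\int|t|^{-2/3}\max(E/4,|t|)^{-4/3}dt=CE^{-1}\le CE^{-2/3}d^{-1/3}$, because $d\le E$. So $A_F\le CE^{-2/3}d^{-1/3}$, while $|D_F|^{1/6}=(d\,d_{13}d_{23})^{1/3}\le d^{1/3}E^{2/3}$. $\square$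

**Lemma 3.** For real $t\ne0,1$ let $q(t)=Q(xy(x-y)(x-ty))$. Then $q(t)\to0$ as $t\to0$ and as $t\to1$.

**Proof.** The map $x\mapsto1-x$ carries the roots $0,\infty,1,t$ to $1,\infty,0,1-t$, so $q(t)=q(1-t)$ and it suffices to let $t\to0$. Here $|D|^{1/12}=|t(1-t)|^{1/6}$ and $A=\int|x(x-1)(x-t)|^{-1/2}dx$. Let $|t|\le\frac14$. On $|x|\le2|t|$ we have $|x-1|\ge\frac12$, and putting $x=ty$ this part is at most $\sqrt2\int_{|y|\le2}|y(y-1)|^{-1/2}dy<\infty$. On $|x|\ge2|t|$ we have $|x-t|\ge|x|/2$, and this part is at most
$$\sqrt2\int_{|x|\ge2|t|}\frac{dx}{|x||x-1|^{1/2}}\le C\left(1+\log\tfrac1{|t|}\right),$$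
the logarithm coming from $2|t|\le|x|\le\frac12$ and the rest being a convergent integral. So $q(t)\le C|t|^{1/6}(1+\log\frac1{|t|})\to0$. $\square$

## 6. The Euler–Poisson–Darboux equations for the area integral

**Lemma 4.** $I\in C^\infty(\mathcal C)$, and for $i\ne j$
$$\partial_i\partial_jI=\frac{2s}{z_i-z_j}\bigl(\partial_iI-\partial_jI\bigr).\tag{2}$$

The formal reason is one line. With $W_x(z)=\prod_i|x-z_i|^{-2s}$ we have $\partial_iW_x=\frac{2s}{x-z_i}W_x$, so $\partial_i\partial_jW_x=\frac{4s^2W_x}{(x-z_i)(x-z_j)}$, and partial fractions give (2) for $W_x$. But one cannot then integrate in $x$: near $z_i$ the function $W_x/(x-z_i)$ has size $|x-z_i|^{-1-2s}$, which is not integrable. The remedy is to prove smoothness by a change of variables that freezes the singularities, and to prove the equation in the sense of distributions in $z$. Recall that a locally integrable $W$ is identified with $\psi\mapsto\int W\psi$, and that $\langle\partial_iW,\psi\rangle=-\int W\,\partial_i\psi$ for test functions $\psi$.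

**Step 1: smoothness.** Fix $z^0\in\mathcal C$ and $\delta>0$ with all gaps of $z^0$ larger than $4\delta$. Choose $\chi_i\in C_c^\infty(\mathbb R)$ equal to $1$ on $|y-z_i^0|\le\delta$ and supported in $|y-z_i^0|\le2\delta$. These supports are disjoint. For $z$ near $z^0$, $\Phi_z(y)=y+\sum_i(z_i-z_i^0)\chi_i(y)$ has positive derivative and is a diffeomorphism of $\mathbb R$, so
$$I(z)=\int\prod_i|\Phi_z(y)-z_i|^{-2s}\,\Phi_z'(y)\,dy .$$
On $|y-z_i^0|\le\delta$ the $i$-th factor is $|y-z_i^0|^{-2s}$, independent of $z$. Outside this interval $|\Phi_z(y)-z_i|\ge\delta$, because $\Phi_z$ is increasing and $\Phi_z(z_i^0\pm\delta)=z_i\pm\delta$; so there the factor is smooth in $z$ with locally bounded derivatives. For large $|y|$ it is $|y-z_i|^{-2s}$, whose $z$-derivatives are $O(|y|^{-2s})$. Hence every $z$-derivative of the integrand is bounded, locally uniformly in $z$, by a multiple of the integrable function $\prod_i|y-z_i^0|^{-2s}$. So we may differentiate under the integral any number of times.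

**Step 2: the equation for fixed $x$.** On the line, $t\frac d{dt}|t|^{-2s}=-2s|t|^{-2s}$ as distributions. Indeed, for a test function $\varphi$, integration by parts on $|t|>\eta$ gives
$$-\int_{|t|>\eta}|t|^{-2s}(t\varphi)'dt=-2s\int_{|t|>\eta}|t|^{-2s}\varphi\,dt+O(\eta^{1-2s}),$$
and $2s<1$. Applying this in the variable $t=x-z_i$, with the other variables fixed, gives $(x-z_i)\partial_iW_x=2sW_x$ in $\mathcal D'(\mathbb R^n)$; here $W_x$ is locally integrable since $2s<1$. Apply $\partial_i$ to the equation with index $j$, and $\partial_j$ to the one with index $i$: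
$$(x-z_j)\partial_i\partial_jW_x=2s\,\partial_iW_x,\qquad(x-z_i)\partial_i\partial_jW_x=2s\,\partial_jW_x .$$
Subtracting, $(z_i-z_j)\partial_i\partial_jW_x=2s(\partial_iW_x-\partial_jW_x)$, with no division by anything that vanishes.

**Step 3: integration over $x$.** For $\psi\in C_c^\infty(\mathcal C)$, Step 2 says
$$\int W_x\,\partial_i\partial_j\bigl[(z_i-z_j)\psi\bigr]dz=-2s\int W_x\,(\partial_i\psi-\partial_j\psi)\,dz .$$
Integrate over $x\in\mathbb R$. Fubini applies because $\iint W_x|\rho|\,dz\,dx=\int I|\rho|\,dz<\infty$ for every test function $\rho$ on $\mathcal C$. The result is that (2), multiplied by $z_i-z_j$, holds in $\mathcal D'(\mathcal C)$. As $I$ is smooth, it holds classically. $\square$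

## 7. The Hessian at a critical point is minus a sum of squares

**Proposition 5.** At every critical point $z\in\mathcal C$ of $J$, the Hessian of $J$ is negative semidefinite with kernel exactly $\mathcal M_z$.

Subscripts on $u,v,I,J$ denote partial derivatives. Write $z_{ij}=z_i-z_j$ and $\varepsilon_{ij}=\varepsilon_i-\varepsilon_j$ for $\varepsilon\in\mathbb R^n$. So $v_i=\sum_{j\ne i}1/z_{ij}$, and $v_{ij}=1/z_{ij}^2$ for $i\ne j$.

**Step 1: make the Hessian explicit.** For $i\ne j$, (2) gives $u_{ij}=\frac{I_{ij}}I-u_iu_j=\frac{2s(u_i-u_j)}{z_{ij}}-u_iu_j$. At a critical point $u_i=-\lambda v_i$, so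
$$J_{ij}=\lambda v_{ij}+u_{ij}=\lambda\Bigl[\frac1{z_{ij}^2}-\frac{2s(v_i-v_j)}{z_{ij}}-\lambda v_iv_j\Bigr]\qquad(i\ne j).$$
We have no formula for $J_{ii}$, and need none: by translation invariance $\sum_jJ_j\equiv0$, so $\sum_jJ_{ij}=0$ for each $i$, and hence
$$\sum_{i,j}J_{ij}\varepsilon_i\varepsilon_j=-\frac12\sum_{i,j}J_{ij}(\varepsilon_i-\varepsilon_j)^2=-\sum_{i<j}J_{ij}\varepsilon_{ij}^2=-\lambda K,$$
$$K=\sum_{i<j}\varepsilon_{ij}^2\Bigl[\frac1{z_{ij}^2}-\frac{2s(v_i-v_j)}{z_{ij}}-\lambda v_iv_j\Bigr].$$
We must show that $K\ge0$. Introduce the symmetric edge weights and their sums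
$$a_{ij}=a_{ji}=\frac{\varepsilon_{ij}}{z_{ij}},\qquad\sigma_i=\sum_{j\ne i}a_{ij},\qquad T=\sum_{i<j}a_{ij}=\frac12\sum_i\sigma_i .$$

**Step 2: eliminate the $v_i$.** By antisymmetry $\sum_iv_i=0$, so
$$\sum_{i<j}v_iv_j\varepsilon_{ij}^2=\Bigl(\sum_iv_i\Bigr)\Bigl(\sum_iv_i\varepsilon_i^2\Bigr)-\Bigl(\sum_iv_i\varepsilon_i\Bigr)^2=-T^2,$$
because $\sum_iv_i\varepsilon_i=\sum_{i\neq j}\varepsilon_i/z_{ij}=\sum_{i<j}\varepsilon_{ij}/z_{ij}=T$. Next,
$$v_i-v_j=\frac2{z_{ij}}+\sum_{k\ne i,j}\Bigl(\frac1{z_{ik}}-\frac1{z_{jk}}\Bigr)=\frac2{z_{ij}}-z_{ij}\sum_{k\ne i,j}\frac1{z_{ik}z_{jk}} .$$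
Therefore
$$K=(1-4s)\sum_{i<j}a_{ij}^2+2s\sum_{i<j}\sum_{k\ne i,j}\frac{\varepsilon_{ij}^2}{z_{ik}z_{jk}}+\lambda T^2 .\tag{3}$$

**Step 3: remove the $z$'s from the double sum.** Group it by triples. For $\{i,j,k\}$ put $p=z_{ij}$, $q=z_{jk}$, so $z_{ik}=p+q$, and $a=a_{ij}$, $b=a_{jk}$, $c=a_{ik}$. Since $\varepsilon_{ik}=\varepsilon_{ij}+\varepsilon_{jk}$, we have $(p+q)c=pa+qb$. The three terms of this triple (distinguished vertex $k$, then $j$, then $i$) add up to
$$\frac{p^2a^2}{(p+q)q}-\frac{(pa+qb)^2}{pq}+\frac{q^2b^2}{p(p+q)}=\frac{p^3a^2+q^3b^2-(p+q)(pa+qb)^2}{pq(p+q)} .$$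
Expanding, the numerator is $-pq\,[\,pa^2+qb^2+2ab(p+q)\,]$, so the contribution is $-\frac{pa^2+qb^2}{p+q}-2ab$. From $(pa+qb)(a+b)=pa^2+qb^2+ab(p+q)$ we get $\frac{pa^2+qb^2}{p+q}=c(a+b)-ab$. Hence the contribution is $-(ab+bc+ca)$.

Each pair of adjacent edges lies in exactly one triple. So the sum of $ab+bc+ca$ over triples is
$$\sum_i\frac12\Bigl(\sigma_i^2-\sum_{j\ne i}a_{ij}^2\Bigr)=\frac12\sum_i\sigma_i^2-\sum_{i<j}a_{ij}^2 .$$
Inserting this in (3), with $s=1/n$,
$$K=\Bigl(1-\frac2n\Bigr)\sum_{i<j}a_{ij}^2-\frac1n\sum_i\sigma_i^2+\frac2{n(n-1)}T^2 .\tag{4}$$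
This is a quadratic form in the edge weights alone.

**Step 4: complete the square.** We expect $K$ to vanish for $\varepsilon\in\mathcal M_z$. For $\varepsilon_i=\gamma+2\alpha z_i+\beta z_i^2$ one has $a_{ij}=2\alpha+\beta(z_i+z_j)$, a sum of a vertex function over the two ends. So subtract from $a$ its orthogonal projection onto such weights: put
$$y_i=\frac1{n-2}\Bigl(\sigma_i-\frac T{n-1}\Bigr),\qquad b_{ij}=a_{ij}-y_i-y_j .$$
Then $\sum_iy_i=\frac1{n-2}\bigl(2T-\frac{nT}{n-1}\bigr)=\frac T{n-1}$, and for each $i$
$$\sum_{j\ne i}b_{ij}=\sigma_i-(n-2)y_i-\sum_ky_k=\sigma_i-\Bigl(\sigma_i-\frac T{n-1}\Bigr)-\frac T{n-1}=0 .$$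
Hence $\sum_{i<j}b_{ij}(y_i+y_j)=\sum_iy_i\sum_{j\ne i}b_{ij}=0$, and
$$\sum_{i<j}b_{ij}^2=\sum_{i<j}a_{ij}b_{ij}=\sum_{i<j}a_{ij}^2-\sum_i\sigma_iy_i=\sum_{i<j}a_{ij}^2-\frac{\sum_i\sigma_i^2}{n-2}+\frac{2T^2}{(n-1)(n-2)} .$$
Multiplying by $\frac{n-2}n$ and comparing with (4),
$$K=\Bigl(1-\frac2n\Bigr)\sum_{i<j}b_{ij}^2\ \ge0 .\tag{5}$$

**Step 5: the kernel.** For a semidefinite form the kernel is the set of null vectors, so we determine when $K=0$. If $K=0$ then all $b_{ij}=0$, i.e. $\varepsilon_i-\varepsilon_j=(z_i-z_j)(y_i+y_j)$. Adding over a cycle $i,j,k$, the terms $z_iy_i$ cancel and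
$$(z_iy_j-z_jy_i)+(z_jy_k-z_ky_j)+(z_ky_i-z_iy_k)=0 .$$
The left side is twice the signed area of the triangle with vertices $(z_i,y_i),(z_j,y_j),(z_k,y_k)$, so these points are collinear. This holds for all triples and the $z_i$ are distinct, so $y_i=\alpha+\beta z_i$. Then $\varepsilon_i-\varepsilon_j=2\alpha(z_i-z_j)+\beta(z_i^2-z_j^2)$, so $\varepsilon_i-2\alpha z_i-\beta z_i^2$ does not depend on $i$, and $\varepsilon\in\mathcal M_z$.

Conversely let $\varepsilon_i=\gamma+2\alpha z_i+\beta z_i^2$ and $\tilde y_i=\alpha+\beta z_i$, so $a_{ij}=\tilde y_i+\tilde y_j$. Then $\sigma_i=(n-2)\tilde y_i+\sum_k\tilde y_k$ and $T=(n-1)\sum_k\tilde y_k$. So $y_i=\tilde y_i$, all $b_{ij}=0$, and $K=0$. $\square$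

Two checks. For $n=3$ the conditions $b_{12}+b_{13}=b_{12}+b_{23}=b_{13}+b_{23}=0$ force $b=0$, so $K\equiv0$, as it must be since $J$ is constant. For $n=4$, $z=(0,1,\frac43,2)$ and $\varepsilon=(0,0,1,0)$ one finds $a_{13}=\frac34$, $a_{23}=3$, $a_{34}=-\frac32$, the other weights being $0$. So $\sum a_{ij}^2=\frac{189}{16}$, $\sum\sigma_i^2=\frac{270}{16}$, $T^2=\frac{81}{16}$, and (4) gives $K=\frac{81}{32}$, so $\partial_3^2J=-\frac16K=-\frac{27}{64}$. From Section 3, with $t=\frac2\zeta-1$, $\frac{dt}{d\zeta}=-\frac98$ and $(\log q)''(\frac12)=-\frac13$, we get $-\frac13\cdot\frac{81}{64}=-\frac{27}{64}$ again.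

## 8. Exactly one critical point among real configurations

Let
$$X=\{(0,1,z_3,\dots,z_{n-1},2):1<z_3<\dots<z_{n-1}<2\}\subset\mathcal C ,$$
a single point if $n=3$, and an open convex subset of an affine space of dimension $n-3$ if $n\ge4$. For $z\in\mathcal C$ there is a unique real Möbius map $g$ with $g(z_1)=0$, $g(z_2)=1$, $g(z_n)=2$. It takes one positively oriented triple to another, so it preserves orientation and cyclic order on $\mathbb P^1(\mathbb R)$, and $gz\in X$. Hence every real-rooted $F$ with $D_F\ne0$ is, up to a constant, equivalent to $f_z$ for some $z\in X$.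

**Step A: critical points of $J|_X$ are nondegenerate maxima.** *Purpose: remove the Möbius directions.* For $z\in X$ the tangent space $T_zX=\{\varepsilon_1=\varepsilon_2=\varepsilon_n=0\}$ has dimension $n-3$, and $\dim\mathcal M_z=3$. A polynomial of degree at most $2$ that vanishes at $z_1,z_2,z_n$ is zero, so $\mathbb R^n=T_zX\oplus\mathcal M_z$. If $z$ is critical for $J|_X$, then $dJ_z$ vanishes on $T_zX$ and, by (1), on $\mathcal M_z$. So $z$ is critical for $J$. By Proposition 5 the Hessian of $J|_X$ at $z$, the restriction of a negative semidefinite form to a complement of its kernel, is negative definite.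

**Step B: compactness, for $n\ge4$.** *Purpose: rule out escape to the boundary of $X$.* We show that for $\kappa\in\mathbb R$ the set $\{z\in X:J(z)\ge\kappa\}$ is compact. It is bounded and closed in $X$. If it is not compact, it contains a sequence $z^{(k)}$ converging in $\mathbb R^n$ to a point outside $X$. Then for some $2\le i\le n-1$ both $z_i^{(k)}$ and $z_{i+1}^{(k)}$ tend to a common limit $p\in[1,2]$. Choose a reference root: $c=z_2=1$ if $p\ne1$, and $c=z_n=2$ if $p=1$. In both cases $c\ne p$, so $c$ is not one of the two colliding roots, and neither is $z_1=0$. The real Möbius map $x\mapsto\frac{x(z_i^{(k)}-c)}{(x-c)z_i^{(k)}}$ sends $0\mapsto0$, $c\mapsto\infty$, $z_i^{(k)}\mapsto1$ and $z_{i+1}^{(k)}\mapsto t_k$, where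
$$t_k=\frac{z_{i+1}^{(k)}\,(z_i^{(k)}-c)}{(z_{i+1}^{(k)}-c)\,z_i^{(k)}}\longrightarrow1 ,$$
because $p\neq0$ and $p\ne c$. So the quartic subform with these four roots has $Q(F_S)=q(t_k)\to0$ by Lemma 3. The other quartic subforms, if any, have bounded $Q$ by Lemma 2. Lemma 1 with $m=4$ gives $Q(f_{z^{(k)}})\to0$, contradicting $J\ge\kappa$.

**Step C: uniqueness.** *Claim: $J|_X$ has exactly one critical point $x^*$, and it is the unique global maximum point.* For $n=3$, $X$ is a point. Let $n\ge4$ and consider the gradient flow $\dot z=\nabla(J|_X)(z)$ on $X$. Along it $\frac d{dt}J=|\nabla(J|_X)|^2\ge0$, so a trajectory starting at $z$ stays in the compact set $\{J\ge J(z)\}$ and exists for all $t\ge0$. Its $\omega$-limit set is therefore nonempty, compact and connected. It consists of critical points: $J$ increases along the trajectory to a finite limit $J_\infty$, so $J=J_\infty$ on the $\omega$-limit set; this set is invariant under the flow, so $J$ is constant along the trajectory of each of its points, whose gradient must vanish. By Step A critical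 points are nondegenerate, hence isolated. A connected set of isolated points is one point, so each trajectory converges to a single critical point.

At a critical point the linearization of the flow is the negative definite Hessian, so all nearby points are attracted to it. By continuous dependence on initial data its basin of attraction is open: a point of the basin enters the attracting neighborhood at some finite time, and so do all points near it. The basins of the critical points are nonempty, open and disjoint, and they cover the connected set $X$. So there is exactly one. By Step B the supremum of $J|_X$ is attained, and a maximum point is critical. So the maximum is attained exactly at $x^*$.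

## 9. The equally spaced configuration is critical

Symmetry alone does not show that $F_n^*$ maximizes anything, but it does show that $F_n^*$ is critical, and with Step C that is enough. One point needs care: $F_n^*$ has a root at $\infty$ (the factor $k=n$ is $y$), so we work with angles.

For $\varphi\in\mathbb R^n$ with entries distinct modulo $\pi$ let $\widetilde Q(\varphi)=Q\bigl(\prod_k(\sin\varphi_k\,x-\cos\varphi_k\,y)\bigr)$. It is symmetric in the $\varphi_k$. It is $\pi$-periodic in each variable, since $\varphi_k\mapsto\varphi_k+\pi$ only changes a sign. It is invariant under $\varphi\mapsto\varphi+\alpha(1,\dots,1)$, since rotating the plane by an angle turns $\sin\varphi\,x-\cos\varphi\,y$ into the same expression with $\varphi$ shifted. It is smooth: after a rotation all $\sin\varphi_k\ne0$, the roots are then $\cot\varphi_k$, a local diffeomorphism in $\varphi$, and (after listing the roots in increasing order) Lemma 4 applies.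

Let $\varphi^*=(k\pi/n)_{k=1}^n$. By symmetry and periodicity
$$\widetilde Q(\varphi_1,\dots,\varphi_n)=\widetilde Q(\varphi_2,\dots,\varphi_n,\varphi_1+\pi),$$
and $(\varphi_2^*,\dots,\varphi_n^*,\varphi_1^*+\pi)=\varphi^*+\frac\pi n(1,\dots,1)$. Differentiate this identity at $\varphi^*$. By rotation invariance the derivatives on the right may be evaluated at $\varphi^*$. In the right-hand argument $\varphi_1$ sits in slot $n$ and $\varphi_k$ in slot $k-1$, so
$$\partial_1\widetilde Q(\varphi^*)=\partial_n\widetilde Q(\varphi^*),\qquad\partial_k\widetilde Q(\varphi^*)=\partial_{k-1}\widetilde Q(\varphi^*)\quad(k\ge2).$$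
All partial derivatives at $\varphi^*$ are equal. Their sum is $0$ by rotation invariance, so all vanish.

Hence the roots of $F_n^*$, after a rotation moving them away from $\infty$, form a critical point of $J$ in $\mathcal C$. The Möbius map carrying it to $X$ acts as a local diffeomorphism of $\mathcal C$ that preserves $J$, so the image is critical for $J$, hence for $J|_X$. By Step C it is $x^*$.

**Proposition 6.** If $F$ has only real roots and $D_F\ne0$, then $Q(F)\le Q(F_n^*)$, with equality if and only if $F$ is, up to a constant, equivalent to $F_n^*$.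

**Proof.** $F$ is, up to a constant, equivalent to $f_z$ with $z\in X$, so $Q(F)=e^{J(z)}\le e^{J(x^*)}=Q(F_n^*)$, with equality iff $z=x^*$, i.e. iff $F$ is in the class of $f_{x^*}$, which is that of $F_n^*$. $\square$

For $n=4$ this is the point $(0,1,\frac43,2)$ found in Section 3. The roots of $F_4^*$ are $1,0,-1,\infty$, the case $t=-1$ of Lemma 3; and $x\mapsto\frac1{1-x}$ sends $\infty,-1,0,1$ to $0,\frac12,1,\infty$.

## 10. Subharmonicity in a non-real root

With non-real roots, $\log Q$ is subharmonic as a function of any one of them. So such a root can never sit at a maximum in the upper half-plane, and the maximum principle compares the form with one in which that root is real. Recall that a subharmonic function on a domain which attains its maximum is constant, and that it is at most $\mu$ if its $\limsup$ at every boundary point, including $\infty$ when the domain is unbounded, is at most $\mu$.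

**Proposition 7.** If $D_F\ne0$ and $F$ has at least one non-real root, then $Q(F)<Q(F_n^*)$.

**Proof.** Let $\mu=\log Q(F_n^*)$. We use induction on the number $k\ge1$ of non-real roots. By Proposition 6 if $k=1$, and by the induction hypothesis otherwise, forms of degree $n$ with non-zero discriminant and $k-1$ non-real roots satisfy $\log Q\le\mu$. Normalize $F=f_z$ with $\operatorname{Im}z_1>0$, using $(x,y)\mapsto(x,-y)$, which replaces every root by its negative, if necessary. Fix $z_2,\dots,z_n$, put $d\nu=\prod_{j\ge2}|x-z_j|^{-2/n}dx$, and for $w\in\mathbb H=\{\operatorname{Im}w>0\}$ let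
$$h(w)=\log Q(f_{(w,z_2,\dots,z_n)})=\mathrm{const}+\lambda\sum_{j\ge2}\log|w-z_j|+\log S(w),\qquad S(w)=\int|x-w|^{-2/n}d\nu(x),$$
with $h=-\infty$ at those $z_j$ that lie in $\mathbb H$. Note that $S$ is finite and positive on all of $\mathbb H$.

**Step 1: strict subharmonicity.** For $w$ in a compact subset of $\mathbb H$ the derivatives of $|x-w|^{-2/n}$ in $w$ are $O((1+|x|)^{-2/n})$, which is $\nu$-integrable. So we may differentiate under the integral. With $g_x(w)=(x-w)^{-1/n}$ (principal branch; $x-w$ lies in the lower half-plane), holomorphic in $w$, we have $S=\int|g_x|^2d\nu$ and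
$$\partial_w\partial_{\bar w}\log S=S^{-2}\Bigl(\int|g_x|^2d\nu\int|g_x'|^2d\nu-\Bigl|\int g_x'\,\overline{g_x}\,d\nu\Bigr|^2\Bigr)>0$$
by the Cauchy–Schwarz inequality. It is strict because $g_x'/g_x=\frac1{n(x-w)}$ is not constant in $x$. Since each $\log|w-z_j|$ is subharmonic, and harmonic away from $z_j$, $h$ is subharmonic on $\mathbb H$, with $\Delta h>0$ away from the $z_j$. In particular $h$ is not constant on any open set.

**Step 2: boundary values.** Let $w_0\in\mathbb R\setminus\{z_2,\dots,z_n\}$. We show that $S(w)\to S(w_0)$ as $w\to w_0$ in $\mathbb H$. For small $\delta$ the density of $\nu$ is bounded by some $C'$ on $|x-w_0|<\delta$. By $|x-w|\ge|x-\operatorname{Re}w|$ this range contributes at most $C'\int_{|t|<2\delta}|t|^{-2/n}dt$ to $S(w)$ if $|w-w_0|<\delta$, and the same bound holds for $S(w_0)$. It tends to $0$ with $\delta$. On $|x-w_0|\ge\delta$ and for $|w-w_0|\le\delta/2$ we have $|x-w|\ge|x-w_0|/2$, and dominated convergence applies. So $h(w)\to\log Q(f_{(w_0,z_2,\dots,z_n)})\le\mu$, since that form has non-zero discriminant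 and $k-1$ non-real roots.

**Step 3: the exceptional boundary points.** We have no such limit at the real $z_j$ or at $\infty$, but by Lemma 2 $h$ is bounded above, and small corrections suffice. For real $z_j$ we have $|w-z_j|\le C_j|w+i|$ on $\mathbb H$ with $C_j=1+|z_j+i|$, since $|w+i|>1$ there. For $\eta>0$ let
$$h_\eta(w)=h(w)+\eta\sum_{z_j\in\mathbb R}\log\frac{|w-z_j|}{C_j|w+i|}-\eta\log|w+i|\ \le\ h(w).$$
The added terms are harmonic on $\mathbb H$, so $h_\eta$ is subharmonic. At real points other than the $z_j$ its $\limsup$ is at most $\mu$ by Step 2. At real $z_j$ and at $\infty$ it tends to $-\infty$, because $h$ is bounded above. So $h_\eta\le\mu$ on $\mathbb H$. Letting $\eta\to0$ at each point gives $h\le\mu$ on $\mathbb H$ (trivially where $h=-\infty$).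

**Step 4: strictness.** If $h(z_1)=\mu$, then $h$ attains its maximum on $\mathbb H$ and is constant, contradicting Step 1. So $\log Q(F)=h(z_1)<\mu$. $\square$

**Proof of Theorem 1.** Every $F$ with $D_F\ne0$ falls under Proposition 6 or Proposition 7. Together with the invariance of $Q$ they give the inequality and its equality case, so $M_n=Q(F_n^*)$. The value and its limit $2\pi$ were computed in Section 2. $\blacksquare$

## 11. Local maxima, monotonicity of $M_n$, and weights on the gaps

**Proof of Theorem 2(a).** A real-rooted form is called critical if $dJ_z=0$ for a representative $f_z$, $z\in\mathcal C$, of its class. Since $J(gz)=J(z)$, also after reordering the roots, this does not depend on the representative. Moving the representative to $X$, Steps A and C and Section 9 show that there is exactly one critical class, that of $F_n^*$.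

Now let $F$ be a local maximum of $Q$ on $\{D_F\ne0\}$. The actions of $\operatorname{GL}_2(\mathbb R)$ and of scalars are by homeomorphisms preserving $Q$, so we may take $F=f_z$. Suppose that some root is non-real. After $(x,y)\mapsto(x,-y)$ if necessary it is $z_1\in\mathbb H$. The form $f_{(w,z_2,\dots,z_n)}$ depends continuously on $w$, so the function $h$ of Section 10 has a local maximum at $z_1$. But near $z_1$, away from the other roots, $h$ is smooth with $\Delta h>0$, a contradiction. So all roots are real. Ordering them, $z\in\mathcal C$ is a local maximum point of $J$, hence critical, so $F$ is in the class of $F_n^*$ and is a global maximum. $\blacksquare$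

**Proof of Theorem 2(b).** Let $n\ge4$ and apply Lemma 1 with $m=n-1$ to $F=f_z$, $z\in\mathcal C$, a constant times a rotation of $F_n^*$. There are $N=n$ subforms. Equality in Hölder's inequality would force the functions $|F_S(x,1)|^{-2/(n-1)}$ to be pairwise proportional. As $F_S$ arises by deleting one factor, $|x-z_i|/|x-z_j|$ would then be constant in $x$ for $i\ne j$, which is false. So
$$M_n=Q(F_n^*)<\prod_SQ(F_S)^{1/n}\le M_{n-1} .$$
Thus $M_3>M_4>\cdots$ is strictly decreasing with limit $2\pi$, and $M_n>2\pi$ for all $n\ge3$. $\blacksquare$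

**Proof of Theorem 2(c).** As an example take $n=3$ and $c=(1,0,0)$: since $X$ is a point, the claim is that $\prod_{i<j}|z_i-z_j|^{1/3}\int_{z_1}^{z_2}\prod_i|x-z_i|^{-2/3}dx$ is the same for all $z\in\mathcal C$. This is the invariance of Step 3 below.

In general put $J_c=\lambda v+\log I_c$ on $\mathcal C$. Here $I_c>0$ since some $c_k>0$. We check that each ingredient used for $J$ is available for $J_c$.

**Step 1: smoothness.** The diffeomorphism $\Phi_z$ in the proof of Lemma 4 satisfies $\Phi_z(z_i^0)=z_i$, so it maps the gaps of $z^0$ to those of $z$. The same argument, gap by gap, gives $I_c\in C^\infty(\mathcal C)$.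

**Step 2: equation (2).** Let $t_+^{-2s}$ equal $|t|^{-2s}$ for $t>0$ and $0$ for $t\leq 0$, and let $t_-^{-2s}$ equal $|t|^{-2s}$ for $t<0$ and $0$ for $t\geq 0$. On $\mathcal C$, with $z_0=-\infty$ and $z_{n+1}=+\infty$, the indicator of $z_k<x<z_{k+1}$ times $W_x$ equals, for $0\le k\le n$ and $x$ not one of the $z_i$,
$$\prod_{i\le k}(x-z_i)_+^{-2s}\prod_{i>k}(x-z_i)_-^{-2s},$$
and the cases $k=0$ and $k=n$ together give $G_n$. The same integration by parts shows $t\frac d{dt}t_\pm^{-2s}=-2s\,t_\pm^{-2s}$. So Steps 2 and 3 of Lemma 4 apply to this product in place of $W_x$, Fubini being justified because it is at most $W_x$. Hence (2) holds for each gap integral and, by linearity, for $I_c$.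

**Step 3: invariance.** Let $g$ be an orientation-preserving real Möbius map with $z,gz\in\mathcal C$. On the circle $\mathbb P^1(\mathbb R)$ the positively oriented arc from $z_k$ to $z_{k+1}$ (indices modulo $n$) is $G_k(z)$, together with $\infty$ if $k=n$. Since $g$ preserves orientation, it maps this arc to the positively oriented arc from $gz_k$ to $gz_{k+1}$, which is $G_k(gz)$, again with $\infty$ added if $k=n$, because $gz\in\mathcal C$. So $gG_k(z)=G_k(gz)$ up to the point $\infty$ and its images.

If $g(x)=\frac{ax+b}{cx+d}$ with determinant $\Delta$, then $g(x)-g(y)=\frac{\Delta(x-y)}{(cx+d)(cy+d)}$ and $g'(x)=\frac{\Delta}{(cx+d)^2}$, so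
$$|gx-gz_i|=|g'(x)g'(z_i)|^{1/2}|x-z_i| .$$
Substituting $x\mapsto gx$, the power of $|g'(x)|$ is $-ns+1=0$, and the integral over $G_k(gz)$ equals $\prod_i|g'(z_i)|^{-1/n}$ times that over $G_k(z)$. In $\prod_{i<j}|z_i-z_j|^\lambda$ each index occurs in $n-1$ pairs, so this product is multiplied by $\prod_i|g'(z_i)|^{\lambda(n-1)/2}=\prod_i|g'(z_i)|^{1/n}$. Hence $J_c(gz)=J_c(z)$. The maps $z+t$, $e^tz$, $z/(1-tz)$ preserve orientation, so (1) holds for $J_c$. The map of Section 8 carrying $z$ to $X$ also preserves orientation, so it preserves $J_c$.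

**Step 4: Hessian, compactness, flow.** The proof of Proposition 5 used only (2), smoothness, positivity of the integral and (1), so it holds for $J_c$. The same is true of Step A. For Step B, $I_c\le(\max_kc_k)I$ gives $J_c\le J+\log\max_kc_k$. So $\{z\in X:J_c(z)\ge\kappa\}$ is a closed subset, in $X$, of the compact set $\{z\in X:J(z)\ge\kappa-\log\max_kc_k\}$, hence compact. Step C now applies word for word: $J_c|_X$ has exactly one critical point, and it is its global maximum.

Finally, every $z\in\mathcal C$ is moved to $X$ by an orientation-preserving Möbius map preserving $J_c$, and critical points of $J_c$ in $X$ are the critical points of $J_c|_X$. So $J_c$ has exactly one critical point modulo such maps, and it is the global maximum. $\blacksquare$
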